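# A fixed point of multiplier 1 that is a limit of periodic points, in characteristic $p$

## 1. Two maps tangent to the identity

Let $p$ be a prime and let $K=\mathbb F_p((t))$ be the field of Laurent series, with the absolute value for which $0<|t|<1$. Its closed unit disk is $\mathcal O_K=\mathbb F_p[[t]]$. We iterate two maps on it and write $f^{\circ m}$ for the $m$-th iterate, keeping $f^m$ for the $m$-th power. Both maps fix $0$ with derivative $1$.

The first is $f(z)=\dfrac{z}{1+tz}=z-tz^2+t^2z^3-\cdots$. An induction gives $f^{\circ m}(z)=\dfrac{z}{1+mtz}$, so $f^{\circ p}(z)=z$. Every point of $\mathcal O_K$ is periodic. A point $\alpha\ne0$ has minimal period exactly $p$, because $\alpha/(1+mt\alpha)=\alpha$ forces $mt\alpha^2=0$.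

The second is $g(z)=z+tz^p$. Put $\psi(z)=tz^p$. In characteristic $p$ the maps $\psi$ and $g=1+\psi$ are additive, and additive maps form a ring of characteristic $p$ under addition and composition. Write $m=p^lm'$ with $p\nmid m'$ and put $\Psi=\psi^{\circ p^l}$. Since $1$ and $\psi$ commute, $g^{\circ p^l}=1+\Psi$, hence
$$g^{\circ m}(z)-z=m'\,\Psi(z)+\sum_{j\ge2}\binom{m'}{j}\Psi^{\circ j}(z).$$
For $0<|y|\le1$ we have $0<|\psi(y)|=|t||y|^p<|y|$, and therefore $0<|\Psi(y)|<|y|$. So for $0<|z|\le1$ the term $m'\Psi(z)$ is strictly larger than all the others, and $g^{\circ m}(z)\ne z$. The point $0$ is the only periodic point of $g$ in $\mathcal O_K$.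

Thus the fixed point $0$ behaves in two opposite ways. For $f$, an iterate is the identity near $0$. For $g$, the point $0$ is isolated among periodic points. Is there anything in between?

**Setting.** $K$ is a field complete with respect to a nontrivial ultrametric absolute value $|\cdot|$ (so $|a+b|\le\max(|a|,|b|)$), of characteristic $p>0$. A map $f$ is given by a power series over $K$ that converges on an open disk $D\subset K$, with $f(D)\subset D$. A point $z_0\in D$ is periodic if $f^{\circ n}(z_0)=z_0$ for some $n\ge1$. If $n$ is its minimal period, its multiplier is $(f^{\circ n})'(z_0)$. It is isolated as a periodic point if some neighborhood of $z_0$ contains no other periodic point.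

**Conjecture.** In positive characteristic, every periodic point whose multiplier is a root of unity is either isolated as a periodic point, or has a neighborhood on which an iterate of the map is the identity.

The second alternative means that there are a neighborhood $U$ of $z_0$ and an integer $m\ge1$ with $f^{\circ m}(z)=z$ for all $z\in U$. The statement comes from Karl-Olof Lindahl and Juan Rivera-Letelier, "Optimal cycles in ultrametric dynamics and minimally ramified power series", arXiv:1311.4478 (2013). We show that it is false over every such $K$, and for every root of unity in $K$ as multiplier.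

## 2. The Tate algebra and its endomorphisms

From now on $K$ is as in the Setting and nothing else is assumed: $K$ may be imperfect, and its value group may be dense. Put $\mathcal O_K=\{|z|\le1\}$ and let $k$ be the residue field.

**Definition.** $K\langle z\rangle$ is the ring of series $g=\sum g_iz^i$ with $g_i\in K$ and $g_i\to0$, with the Gauss norm $|g|=\max_i|g_i|$.

These are the series that converge on $\mathcal O_K$ with $g_i\to 0$. For instance $z/(1+cz)=\sum(-c)^iz^{i+1}$ lies in $K\langle z\rangle$ when $|c|<1$. We use the following textbook facts. $K\langle z\rangle$ is complete and the Gauss norm is multiplicative. It is a principal ideal domain. A nonzero element has finitely many zeros in $\mathcal O_K$. For $\alpha\in\mathcal O_K$ the ideal $(z-\alpha)$ is maximal, being the kernel of $g\mapsto g(\alpha)$. If $|g|<1$ then $1+g$ is a unit, by the geometric series. Not every maximal ideal has the form $(z-\alpha)$: over $\mathbb F_p((t))$ the polynomial $z^p-t$ is irreducible, and $K\langle z\rangle$ maps onto the field $K(t^{1/p})$ by $z\mapsto t^{1/p}$.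

If $|f|\le1$, then $g\circ f=\sum g_if^i$ converges, and $g\mapsto g\circ f$ is a $K$-algebra endomorphism of $K\langle z\rangle$. If also $|\hat f|\le1$, then $f-\hat f$ divides $f^i-\hat f^i$ with a cofactor of norm at most $1$, so $|f^i-\hat f^i|\le|f-\hat f|$ and
$$|g\circ f|\le|g|,\qquad |g\circ f-g\circ\hat f|\le|g|\,|f-\hat f|.\tag{1}$$
Since $f^{\circ(m+1)}-\hat f^{\circ(m+1)}=(f^{\circ m}\circ f-f^{\circ m}\circ\hat f)+(f^{\circ m}-\hat f^{\circ m})\circ\hat f$, induction on $m$ gives
$$|f^{\circ m}-\hat f^{\circ m}|\le|f-\hat f|\qquad(m\ge1).\tag{2}$$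

**Definition.** An $f\in K\langle z\rangle$ with $|f|\le1$ has order $N$ if $N\ge1$ is minimal with $f^{\circ N}=z$.

For example, $z/(1+cz)$ with $0<|c|<1$ has order $p$.

**Lemma.** Every $K$-algebra homomorphism $\varphi:K\langle z\rangle\to K\langle z\rangle$ satisfies $|\varphi(g)|\le|g|$ for all $g$.

*Proof.* Continuity is not assumed, so we detect the norm algebraically, through units. Let $u=\varphi(g)$ and suppose $|u|>|g|$. Dividing $g$ and $u$ by a coefficient of $u$ of maximal absolute value, we may assume $|u|=1>|g|$. Let $\bar u\in k[z]$ be the reduction of $u$. As $1+g$ is a unit, so is its image $1+u$. If $|1+u|<1$, then $\bar u=-1$. If $|1+u|=1$, then $(1+u)^{-1}$ also has norm $1$, so $1+\bar u$ is a unit of $k[z]$, that is, a constant. In both cases $\bar u$ is a constant, and it is nonzero because $|u|=1$. Hence $|u(0)|=1>|g|$. Then $u(0)-g=u(0)\bigl(1-g/u(0)\bigr)$ is a unit. But its image $u(0)-u$ vanishes at $0$ and is not a unit, a contradiction. $\square$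

## 3. The counterexamples

**Theorem A.** Let $(\alpha_n)_{n\ge1}$ be any sequence in $\mathcal O_K$ and $0<\eta<1$. There is $f\in K\langle z\rangle$ with $f(0)=0$, $f'(0)=1$, $|f-z|\le\eta$, such that

1. $f^{\circ p^n}(\alpha_n)=\alpha_n$ for every $n$, and every $\alpha_n$ has multiplier $1$;
2. for every $m\ge1$, $f^{\circ m}\ne z$ in $K\langle z\rangle$; hence $f^{\circ m}(z)=z$ has only finitely many solutions in $\mathcal O_K$, and no iterate is the identity on a nonempty open subset of $\mathcal O_K$.

**Disproof of the Conjecture from Theorem A.** Take $\alpha_n\to0$ with $0<|\alpha_n|<1$, and let $D=\{|z|<1\}$. Since $f(0)=0$ and $|f|\le1$, we can write $f=zu$ with $|u|\le1$, so $|f(z)|\le|z|$ and $f(D)\subset D$. The point $0$ is fixed with multiplier $1$. It is the limit of the periodic points $\alpha_n\ne0$, so it is not isolated. By part 2, no iterate of $f$ is the identity near $0$. $\square$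

**Theorem B.** For every root of unity $\lambda\in K$ there is $g\in K\langle z\rangle$ with $|g|\le1$, $g(0)=0$, $g'(0)=\lambda$, such that $0$ is a limit of nonzero periodic points of $g$ in $K$ and no iterate of $g$ is the identity near $0$.

**Corollary C.** If $K$ has a countable dense subset (for example $K=\mathbb F_q((t))$, or the completion of its algebraic closure), there is $f$ as in Theorem A whose periodic points of multiplier $1$ are dense in $\mathcal O_K$. None of these points is isolated as a periodic point, and no iterate of $f$ is the identity on a nonempty open set.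

## 4. Perturbing inside the maps of finite order

In any example of the kind sought, the periods must be unbounded: for fixed $m$, the series $f^{\circ m}-z$ has only finitely many zeros in $\mathcal O_K$ unless it is $0$. So one wants a limit of maps $f_n$, where $f_{n+1}$ keeps the cycles of $f_n$ already secured and acquires one more, of higher period.

The first attempt is to add to $f_n$ a small function that vanishes on the finite set $E_n$ of points already secured. Those cycles are then kept for free. The trouble is the next point. The map $g=z+tz^p$ of Section 1 arises in just this way from the identity, with $E=\{0\}$. Every point of $\mathcal O_K$ was periodic before the change, and after it no point of $\mathcal O_K\setminus\{0\}$ is. Nothing supplies the next cycle.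

The remedy is to require that every $f_n$ have finite order. Then all points are periodic at each stage, and the next $\alpha_{n+1}$ costs nothing. To get infinite order in the limit, the order must grow. Here is what we need.

**Proposition.** Let $n\ge1$, let $f\in K\langle z\rangle$ with $|f|\le1$ have order $p^n$, let $E\subset\mathcal O_K$ be finite with $f(E)\subset E$, and let $\delta>0$. There is $\tilde f\in K\langle z\rangle$ with $|\tilde f|\le1$, of order exactly $p^{n+1}$, with $|\tilde f-f|\le\delta$ and $\tilde f=f$ on $E$.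

**Proof of Theorem A from the Proposition.**

**Step A1. The sequence.** This step builds maps of growing order whose differences are summably small in the ultrametric sense. Choose $c\in K$ with $0<|c|\le\eta$ and put $f_1=z/(1+cz)$. It has order $p$, $|f_1|\le1$, $f_1(0)=0$ and $|f_1-z|=|c|\le\eta$. Let $E_1=\{0\}\cup\{f_1^{\circ m}(\alpha_1):m\ge0\}$, which is finite and $f_1$-stable.

Suppose $f_n$ has order $p^n$, $|f_n|\le1$, and $E_n\ni0,\alpha_1,\dots,\alpha_n$ is finite with $f_n(E_n)\subset E_n$. Put
$$\kappa_n=|f_n^{\circ p^{n-1}}-z|>0,\qquad \delta_n=\min\Bigl(\eta,\tfrac1n,\tfrac{\kappa_1}2,\dots,\tfrac{\kappa_n}2\Bigr).$$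
The Proposition gives $f_{n+1}$ of order $p^{n+1}$ with $|f_{n+1}|\le1$, $|f_{n+1}-f_n|\le\delta_n$ and $f_{n+1}=f_n$ on $E_n$. Put $E_{n+1}=E_n\cup\{f_{n+1}^{\circ m}(\alpha_{n+1}):m\ge0\}$. The orbit is finite because $f_{n+1}$ has finite order, and $E_n$ is $f_{n+1}$-stable because $f_{n+1}=f_n$ there. So $E_{n+1}$ is finite and $f_{n+1}$-stable.

**Step A2. The limit and its periodic points.** This step reads off the first claims. Since $\delta_n\to0$, the limit $f=\lim f_n$ exists in $K\langle z\rangle$, with $|f|\le1$ and $|f-z|\le\eta$. As the sets $E_n$ increase, $f=f_m=f_n$ on $E_n$ for all $m\ge n$. So $f(0)=f_1(0)=0$. Since $E_n$ is stable, $f^{\circ p^n}(\alpha_n)=f_n^{\circ p^n}(\alpha_n)=\alpha_n$.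

**Step A3. Multipliers.** This step shows that each point of $E_n$ has multiplier $1$ under $f$. Let $\alpha\in E_n$ have minimal period $r$ under $f$. Since $f=f_n$ on $E_n$, $r$ divides $p^n$; write $r=p^j$. For $m\ge n$ we have $f_m^{\circ r}(\alpha)=\alpha$ and $(f_m^{\circ r})^{\circ p^{m-j}}=f_m^{\circ p^m}=z$. By the chain rule $\lambda_m=(f_m^{\circ r})'(\alpha)$ satisfies $\lambda_m^{p^{m-j}}=1$, that is, $(\lambda_m-1)^{p^{m-j}}=0$, so $\lambda_m=1$. By (2), $f_m^{\circ r}\to f^{\circ r}$ in the Gauss norm. As $|g'|\le|g|$ for all $g$, the derivatives converge too, and $(f^{\circ r})'(\alpha)=1$. In particular every $\alpha_n$ has multiplier $1$, and $f'(0)=1$.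

**Step A4. Infinite order.** This step uses the numbers $\kappa_n$. We have $|f-f_n|\le\sup_{m\ge n}\delta_m\le\kappa_n/2$. By (2), $|f^{\circ p^{n-1}}-f_n^{\circ p^{n-1}}|<\kappa_n=|f_n^{\circ p^{n-1}}-z|$. Hence $f^{\circ p^{n-1}}\ne z$ for every $n\ge1$. For general $m=p^lm'$ with $p\nmid m'$, write $f^{\circ p^l}=z+ez^{k}+\cdots$ with $e\ne0$ and $k\ge2$. Then $f^{\circ m}=z+m'ez^{k}+\cdots\ne z$. So $f^{\circ m}-z$ is a nonzero element of $K\langle z\rangle$ and has finitely many zeros in $\mathcal O_K$. Nonempty open subsets of $\mathcal O_K$ are infinite, so no iterate is the identity on one. $\square$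

It remains to prove the Proposition and, after that, Theorem B and Corollary C.

## 5. Artin–Schreier covers of the disk that degenerate to Frobenius

How can one produce maps of order a power of $p$ at will? Let us first correct the map $z+Cz^p$ so that it has order $p$. Let $0<|C|<1$, and look for $X\in K\langle z\rangle$ with $|X|\le1$ and
$$X=z^p-C^{p-1}z\,X^{p-1}.\tag{3}$$
The right side maps the closed unit ball of $K\langle z\rangle$ to itself and is a contraction of ratio at most $|C|^{p-1}$, because $|X^{p-1}-\hat X^{p-1}|\le|X-\hat X|$. So there is a unique solution $X$. Clearly $|X-z^p|\le|C|^{p-1}$. The elements of the ball divisible by $z^p$ form a closed set that the contraction preserves, so $z^p$ divides $X$, and (3) gives $X=z^p+(\text{terms of degree}\ge p(p-1)+1)$. Put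
$$\tau(z)=z+CX(z)=z+Cz^p+\cdots.$$
We claim $X\circ\tau=X$. Substituting $\tau$ for $z$ in (3), $W=X\circ\tau$ solves $W=\tau^p-C^{p-1}\tau W^{p-1}$. But $W=X$ solves it as well:
$$\tau^p-C^{p-1}\tau X^{p-1}=z^p+C^pX^p-C^{p-1}zX^{p-1}-C^pX^p=X.$$
Since $|\tau|\le1$, the solution in the unit ball is unique by the same contraction argument. So $X\circ\tau=X$. Hence $\tau^{\circ m}=z+mCX$, and $\tau$ has order exactly $p$. For $p=2$ equation (3) reads $X(1+Cz)=z^2$, and $\tau=z+Cz^2/(1+Cz)=z/(1+Cz)$: we have recovered the first map of Section 1.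

In algebraic terms, put $x=X(z)$ and $Y=z/x$. Dividing (3) by $x^p$ gives
$$Y^p-C^{p-1}Y=x^{1-p},\qquad \tau(Y)=Y+C .$$
This is an Artin–Schreier extension of $\operatorname{Frac}K\langle x\rangle$ in which the disk with coordinate $z$ lies over the disk with coordinate $x$. When $C\to0$ it degenerates to the Frobenius relation $x=z^p$. The pole of $x^{1-p}$ has a role: the simpler equation $Y^p-C^{p-1}Y=x$ has the disk with coordinate $Y$ above it and gives the translation $Y\mapsto Y+C$ of order $p$, but this moves the point $0$.

Now start from $f$ of order $p^n$, $n\ge1$. On the Frobenius quotient $x=z^p$ it induces the map $F$ with $F(z^p)=f(z)^p$. Deform the Frobenius cover into a nearby Galois cover of degree $p$, with group $\langle\tau\rangle$, lift $F$ to a map $\tilde f$ upstairs, and hope that $\tilde f^{\circ p^n}=\tau$. If the top is again a disk with coordinate close to $x^{1/p}$, then $\tilde f$ is close to $f$ and has order $p^{n+1}$.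

The obvious choice is a cover $Y^p-C^{p-1}Y=b$ with $b$ invariant under $\sigma:g\mapsto g\circ F$. It fails at a definite place. Any extension $\sigma'$ of $\sigma$ sends $Y$ to a root of the same equation, so $\sigma'(Y)=Y+jC$ with $j\in\mathbb F_p$. Then $\sigma'^{\,p^n}(Y)=Y+p^njC=Y$: the order stays $p^n$. So $b$ must not be invariant, and $\sigma$ must still extend. We take $b=b_0+C^pb_1$, where the main term $b_0$ is invariant and $\sigma(b_1)-b_1=a^p-a$ with $a$ of trace $1$. Then $\sigma'(Y)=Y+Ca$ works, and $\sigma'^{\,p^n}(Y)=Y+C$. What remains is to choose $b_0$ so that the top is a disk and the points of $E$ do not move.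

## 6. Proof of the Proposition

**Step 1. Data that do not depend on $C$.** This step transports $f$ to the disk with coordinate $x$ and chooses $a$, $b_1$ and $b_0$.

*The rings.* Write $f=\sum f_iz^i$ and $F=\sum f_i^px^i$. Then $F(z^p)=f(z)^p$ and $|F|\le1$. Let
$$A=K\langle x\rangle,\quad A_1=\Bigl\{\sum c_ix^i\in A:\ c_i\in K^p\Bigr\},\quad L=\operatorname{Frac}A,\quad L_1=\operatorname{Frac}A_1\subset L.$$
If $K$ is perfect, $A_1=A$. For $K=\mathbb F_p((t))$ we have $t\in A\setminus A_1$. Applying Frobenius to coefficients is injective and compatible with composition, and it sends $z$ to $x$ and $f$ to $F$. So $F$ has order $p^n$, and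
$$\sigma:A\to A,\qquad \sigma(g)=g\circ F,\qquad \sigma^m(x)=F^{\circ m},$$
is a $K$-automorphism of order $p^n$. It extends to $L$. The field $K^p$ is complete, being the image of $K$ under Frobenius, so it is closed in $K$. Since $F\in A_1$, it follows that $\sigma(A_1)\subset A_1$, with equality because $\sigma^{-1}$ is a power of $\sigma$. As $x\in A_1$, $\sigma$ acts on $A_1$ and on $L_1$ with order $p^n$. For $g\in L$ write $N(g)=\prod_{i<p^n}\sigma^i(g)$ and $\mathrm{Tr}(g)=\sum_{i<p^n}\sigma^i(g)$. The derivation $'=d/dx$ preserves $A$, and it preserves $A_1$ because $\mathbb F_p\subset K^p$. So it acts on $L$ and $L_1$.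

*The elements $a$ and $b_1$.* By Artin's theorem $L_1/L_1^\sigma$ is cyclic Galois of degree $p^n$, so $\mathrm{Tr}:L_1\to L_1^\sigma$ is surjective. Choose $a\in L_1$ with $\mathrm{Tr}(a)=1$. Then $\mathrm{Tr}(a^p-a)=1^p-1=0$. Additive Hilbert 90 (an element of trace $0$ in a cyclic extension is $\sigma(b)-b$ for some $b$) gives $b_1\in L_1$ with
$$\sigma(b_1)-b_1=a^p-a.\tag{4}$$
Write $b_1=u/q$ with $u,q\in A_1$, $q\ne0$.

*An invariant $s$ with $s'\ne0$.* A derivation of $L_1$ that vanishes on $L_1^\sigma$ vanishes on $L_1$, because $L_1/L_1^\sigma$ is finite separable. Since $x'=1$, $d/dx$ is not zero on $L_1^\sigma$. Every element $u_1/v_1$ of $L_1^\sigma$, with $u_1,v_1\in A_1$, equals $\bigl(u_1N(v_1)/v_1\bigr)/N(v_1)$. Here $N(v_1)\in A_1^\sigma$. The numerator is in $A_1$, since $N(v_1)/v_1=\prod_{0<i<p^n}\sigma^i(v_1)$, and it is invariant as the product of $u_1/v_1$ and $N(v_1)$. So $L_1^\sigma$ consists of quotients of elements of $A_1^\sigma$, and some $s\in A_1^\sigma$ has $s'\ne0$.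

*The element $b_0$.* Let
$$h_0=N\Bigl(q\,s'\prod_{\alpha\in E}(x-\alpha^p)\Bigr)\in A_1^\sigma\setminus\{0\},\qquad h=h_0^M\ (M\ge1),\qquad b_0=s\,h^{-p}\in L_1^\sigma .$$
As $(h^{-p})'=0$, we have $b_0'=s'h^{-p}\ne0$. Let $Z$ be the finite set of maximal ideals of $A$ containing $h_0$. It includes all $(x-\alpha^p)$ with $\alpha\in E$. For $\mathfrak p\in Z$, with normalized valuation $v=v_{\mathfrak p}$, put $H=v(h)=Mv(h_0)$ and $J=pH-v(s')-1$. Fix $M$ so large that for all $\mathfrak p\in Z$
$$J\ge H\ge1,\qquad v(b_1)\ge-J.\tag{5}$$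
This is possible, since $J-H=(p-1)Mv(h_0)-v(s')-1\to\infty$ and $J\to\infty$ as $M\to\infty$, and $Z$ does not depend on $M$.

**Step 2. The cyclic extension.** This step raises the order from $p^n$ to $p^{n+1}$. For $C\in K$ with $0<|C|<1$, to be chosen in Step 5, put
$$b=b_0+C^pb_1,\qquad L'=L(Y),\qquad Y^p-C^{p-1}Y=b.\tag{6}$$

*The polynomial is irreducible over $L$.* With $y=Y/C$ and $\beta=C^{-p}b$ the equation becomes $y^p-y=\beta$. As $b_0$ is invariant, $\sigma\beta-\beta=a^p-a$ by (4). An Artin–Schreier polynomial is irreducible or has a root. Suppose it has a root $y\in L$ and put $c=\sigma y-y-a$. Then $c^p-c=(\sigma\beta-\beta)-(a^p-a)=0$, so $c\in\mathbb F_p$. Now $\mathrm{Tr}(c)=p^nc=0$ because $n\ge1$, while $\mathrm{Tr}(\sigma y-y)-\mathrm{Tr}(a)=-1$. This is a contradiction.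

*Extending $\sigma$.* We have
$$(Y+Ca)^p-C^{p-1}(Y+Ca)=b+C^p(a^p-a)=\sigma(b),$$
so $\sigma$ extends to an automorphism $\sigma'$ of $L'$ with $\sigma'(Y)=Y+Ca$. (It is injective as a map of fields. Its image contains $L$ and has degree $p$ over $L$, so it is surjective.) Let $\tau=\sigma'^{\,p^n}$. It is the identity on $L$, and $\tau(Y)=Y+C\,\mathrm{Tr}(a)=Y+C$. So $\tau$ has order $p$, $\sigma'$ has order exactly $p^{n+1}$, and $L'/L$ is Galois of degree $p$ with group $\langle\tau\rangle$.

*The ring upstairs.* Let $A'$ be the integral closure of $A$ in $L'$. As $A$ is a principal ideal domain and $L'/L$ is finite separable, $A'$ is a Dedekind domain. An element of $L'$ lies in $A'$ if and only if it is integral at every valuation of $L'$ that extends some $v_{\mathfrak p}$, $\mathfrak p$ a maximal ideal of $A$. Since $\sigma(A)=A$, we have $\sigma'(A')=A'$.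

**Step 3. The coordinate $z$.** This step writes down an element of $L'$ whose $p$-th power should be close to $x$. The guide is the case $C=0$, where $Y$ would be $b_0^{1/p}$ and we would want $z=x^{1/p}$. So we write $x$ in terms of $b_0$ and extract the $p$-th root formally.

An element $\sum c_m^px^m$ of $A_1$ equals $\sum_{i<p}u_i^px^i$ with $u_i=\sum_jc_{i+pj}x^j\in A$, and $A^p\subset A_1$. Hence $L_1=L^p(x)$. Since $d/dx$ kills $L^p$ and $x'=1$, $x\notin L^p$; as $x^p\in L^p$, $[L_1:L^p]=p$. As $b_0'\ne0$, $b_0\in L_1\setminus L^p$. The degree is prime, so $L_1=L^p(b_0)$ and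
$$x=Q(b_0),\qquad Q(S)=\sum_{i<p}e_i^pS^i,\qquad e_i\in L.$$
(This is why we worked in $L_1$: an element of $L$ outside $L_1$ is not in $L^p(x)$.) The $e_i$ do not depend on $C$. Put
$$z:=\sum_{i<p}e_iY^i\in L',\qquad T:=Y^p-b_0=C^{p-1}Y+C^pb_1,\qquad \mathcal D:=\frac1{b_0'}\frac d{dx}.$$
Then $z^p=\sum e_i^pY^{pi}=Q(Y^p)=Q(b_0+T)$. The derivation $\mathcal D$ kills $L^p$ and $\mathcal Db_0=1$, so $\mathcal D^ix=Q^{(i)}(b_0)$. As $\deg Q<p$, Taylor's formula holds with invertible factorials and gives
$$z^p-x=\sum_{i=1}^{p-1}\frac{\mathcal D^ix}{i!}\,T^i.\tag{7}$$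
In the example of Section 5, $b_0=x^{1-p}$ and $x=x^pb_0$, so $e_1=x$ and $z=xY$, as it was there.

**Step 4. $z$ is integral over $A$.** This step controls the poles of (7), and at the ideals in $Z$ it gains a bit more, which will keep $E$ in place. Let $\mathfrak p$ be a maximal ideal of $A$, $v=v_{\mathfrak p}$, and let $w$ be a valuation of $L'$ with $w|_L=v$, with values in $\mathbb Q$.

*Case $\mathfrak p\notin Z$.* The elements $q,s',h$ divide powers of $h_0$ in $A$, so they are units at $\mathfrak p$. Hence $b_0=sh^{-p}$, $b_1=u/q$ and $1/b_0'=h^p/s'$ lie in $A_{\mathfrak p}$, which $d/dx$ preserves. By (6), $Y$ is integral over $A_{\mathfrak p}$, so $w(T)\ge0$. Also $\mathcal D^ix\in A_{\mathfrak p}$. By (7), $w(z^p-x)\ge0$.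

*Case $\mathfrak p\in Z$.* We claim
$$w(z^p-x)\ge1.\tag{8}$$
Let $\pi$ generate $\mathfrak p$ and let $g=\pi^ju_0$ with $u_0\in A_{\mathfrak p}^\times$. Then $g'=j\pi^{j-1}\pi'u_0+\pi^ju_0'$, so $v(g')\ge v(g)-1$ for all $g\in L^\times$, whatever $\pi'$ is (for $\pi=x^p-t$ over $\mathbb F_p((t))$ it is $0$). Next, $v(1/b_0')=pH-v(s')=J+1$. So $v(\mathcal Dx)=J+1$ and $v(\mathcal Dg)\ge v(g)+J$, whence
$$v(\mathcal D^ix)\ge1+iJ\qquad(i\ge1).$$
Now bound $Y$. If $w(Y)<0$, then $w(Y^p)=p\,w(Y)<w(Y)=w(C^{p-1}Y)$, so by (6)
$$p\,w(Y)=w(b)\ge\min(v(b_0),v(b_1))\ge\min(-pH,-J)\ge-pJ,$$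
using $v(s)\ge0$ and (5). So $w(Y)\ge-J$ in all cases. By (5) again $w(T)\ge\min(w(Y),v(b_1))\ge-J$. Each term of (7) therefore has $w\ge1+iJ-iJ=1$, which is (8).

In both cases $w(z^p)\ge0$, as $w(x)\ge0$. So $w(z)\ge0$ for all $w$, and $z\in A'$.

**Step 5. $z^p$ is close to $x$ in norm, and the choice of $C$.** The Gauss norm extends to $L$ by multiplicativity, and then, by the extension theorem for absolute values, to $L'$. Let $|\cdot|_w$ be any absolute value on $L'$ extending it. Put $R=\max(1,|b_0|,|b_1|)$, so $|b|\le R$. If $|Y|_w>R\ge1$, then $|Y^p|_w$ exceeds both $|C^{p-1}Y|_w$ and $|b|$, against (6). So $|Y|_w\le R$ and $|T|_w\le|C|^{p-1}R$. Let $R_2=\max_{1\le i<p}|\mathcal D^ix|$, which is positive because $\mathcal Dx=1/b_0'\ne0$. Neither $R$ nor $R_2$ depends on $C$. If $|C|^{p-1}R\le1$, then $|T^i|_w\le|T|_w$ for $i\ge1$, and (7) gives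
$$|z^p-x|_w\le\varepsilon:=R_2R\,|C|^{p-1}.\tag{9}$$
Choose $C$ with $|C|>0$ so small that $|C|^{p-1}R\le1$, $\varepsilon<1$ and $\varepsilon\le\delta^{p^2}$. Put $\theta=\varepsilon^{1/p}<1$.

**Step 6. $A'$ is a Tate algebra in the variable $z$.** This step shows that the top of the cover is again a disk. We find an equation for $z$ over $A$ and read it as an equation for $x$ over $K\langle z\rangle$.

*The equation.* Fix $|\cdot|_w$ and put $z_j=\tau^jz$. Extend $|\cdot|_w$ to $L'(\xi)$ with $\xi^p=x$; then $|\xi|_w=1$. The function $|\tau^j(\cdot)|_w$ is again an absolute value on $L'$ extending the Gauss norm, so (9) gives $|z_j-\xi|_w^p=|z_j^p-x|_w\le\varepsilon$, that is, $|z_j-\xi|_w\le\theta$. Expand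
$$P(S)=\prod_{j<p}(S-z_j)=\prod_{j<p}\bigl((S-\xi)-(z_j-\xi)\bigr).$$
The coefficients differ from those of $(S-\xi)^p=S^p-x$ by elements of norm at most $\theta$. They are fixed by $\tau$, so they lie in $L$. They are integral over $A$, which is normal, so they lie in $A$. Thus
$$P=S^p-x+\rho,\qquad\rho\in A[S],\quad\deg_S\rho<p,\quad|\rho|\le\theta<1.\tag{10}$$

*Weierstrass division.* We recall it for $K\langle y,\zeta\rangle$ (Bosch–Güntzer–Remmert, *Non-Archimedean Analysis*, §5.2.1–5.2.2). A series $P=\sum P_i(y)\zeta^i$ with $|P|=1$ is distinguished in $\zeta$ of order $m$ if $P_m$ is a unit of $K\langle y\rangle$, $|P_m|=1$, and $|P_i|<1$ for $i>m$. Then every $G\in K\langle y,\zeta\rangle$ can be written uniquely as $G=G_1P+G_0$ with $G_0\in K\langle y\rangle[\zeta]$ of degree less than $m$, and $|G|=\max(|G_1|,|G_0|)$.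

* The series $P$ of (10) is distinguished in $S$ of order $p$, being monic in $S$ with coefficients of norm at most $1$. So $K\langle x,S\rangle/(P)$ is free over $A$ with basis $1,S,\dots,S^{p-1}$, as is $A[S]/(P)$, and the natural map is an isomorphism $A[S]/(P)\cong K\langle x,S\rangle/(P)$.
* As a series in $x$ over $K\langle S\rangle$, $P$ has $x$-coefficient $-1+(\text{norm}\le\theta)$, which is a unit of norm $1$. Its constant coefficient has norm at most $1$, and all higher coefficients have norm at most $\theta<1$. So $P$ is distinguished in $x$ of order $1$: every element of $K\langle x,S\rangle$ is congruent modulo $P$ to a unique element of $K\langle S\rangle$. Let $x\equiv X(S)$; then $|X|\le|x|=1$.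

The second point gives an isomorphism $K\langle x,S\rangle/(P)\cong K\langle S\rangle$. It is the substitution $x\mapsto X(S)$. Indeed, since $|X|\le1$, $x-X(S)$ divides $G(x,S)-G(X(S),S)$ in $K\langle x,S\rangle$ (divide each $x^i-X^i$), and $x-X(S)\in(P)$. Hence $G\equiv G(X(S),S)$. Taking $G=P$ we get $S^p-X(S)+\rho(X(S),S)=0$, so $|X-S^p|\le\theta$.

*Identification with $A'$.* Let $\mathcal B=A[S]/(P)\cong K\langle S\rangle$. It is an integrally closed domain, free over $A$ of rank $p$, so it contains $A$ and is integral over $A$. Since $P(z)=0$ and $z\in A'$, there is an $A$-algebra homomorphism $\mathcal B\to A'$, $S\mapsto z$. Its kernel meets $A$ in $0$. A nonzero element of the kernel would satisfy an integral equation over $A$ of minimal degree; the constant term of this equation is nonzero, because $\mathcal B$ is a domain, and lies in the kernel and in $A$. This is impossible, so the kernel is $0$. The image $A[z]$ is integrally closed, and its fraction field has degree $p$ over $L$, so it is $L'$. Since $A'\subset L'$ is integral over $A[z]$, $A[z]=A'$.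 We identify
$$A'=K\langle z\rangle,\qquad x=X(z),\qquad|X(z)-z^p|\le\theta;\tag{11}$$
an element $g\in A$ becomes $g\circ X$.

**Step 7. The map $\tilde f$.** This step reads $\sigma'$ as a self-map of the disk with coordinate $z$ and checks all the claims.

*Order.* $\sigma'$ is a $K$-automorphism of $A'=K\langle z\rangle$. Put $\tilde f=\sigma'(z)$. By the Lemma, $|\tilde f|\le1$ and $\sigma'$ is continuous. The equality $\sigma'(g)=g\circ\tilde f$ holds for polynomials, hence, both sides being continuous in $g$, for all $g\in K\langle z\rangle$. So $\sigma'^{\,m}(z)=\tilde f^{\circ m}$. An automorphism of $L'=\operatorname{Frac}K\langle z\rangle$ that is a power of $\sigma'$ is the identity if and only if it fixes $z$. So $\tilde f$ has order exactly $p^{n+1}$. Since $\sigma'|_A=\sigma$ and $\sigma(x)=F$,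
$$X\circ\tilde f=\sigma'(x)=\sigma(x)=F\circ X.\tag{12}$$

*Closeness.* By (12), the Lemma and (11), $|\tilde f^{\,p}-F\circ X|=|\sigma'(z^p-X(z))|\le\theta$. By (1), $|F(X(z))-F(z^p)|\le\theta$. And $F(z^p)=f(z)^p$. Hence $|\tilde f-f|^p=|\tilde f^{\,p}-f^p|\le\theta$, so $|\tilde f-f|\le\varepsilon^{1/p^2}\le\delta$.

*Agreement on $E$.* Let $\alpha\in E$; the ideal $(x-\alpha^p)$ belongs to $Z$. We show that $\alpha$ is the only point of $\mathcal O_K$ above $\alpha^p$.

(i) $X(\alpha)=\alpha^p$. Take a maximal ideal of $A'$ above $(x-\alpha^p)$, with valuation $w$. By (8), $w(z^p-x)>0$, and $w(x-\alpha^p)>0$, so $w\bigl((z-\alpha)^p\bigr)=w(z^p-\alpha^p)>0$. The ideal contains $z-\alpha$, so it equals the maximal ideal $(z-\alpha)$. It contains $x-\alpha^p=X(z)-\alpha^p$.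

(ii) If $\beta\in\mathcal O_K$ and $X(\beta)=\alpha^p$, then $\beta=\alpha$. Indeed $(z-\beta)$ contains $X(z)-\alpha^p=x-\alpha^p$, so it lies above $(x-\alpha^p)\in Z$, and by (8) $z^p-X(z)$ vanishes at $\beta$. Thus $\beta^p=X(\beta)=\alpha^p$, and $(\beta-\alpha)^p=0$.

Now by (12) and (i), $X(\tilde f(\alpha))=F(X(\alpha))=F(\alpha^p)=f(\alpha)^p$. Here $\tilde f(\alpha)\in\mathcal O_K$ and $f(\alpha)\in E$. By (ii) applied to the point $f(\alpha)$ of $E$, $\tilde f(\alpha)=f(\alpha)$. This proves the Proposition, and with it Theorem A. $\square$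

## 7. Root-of-unity multipliers, and dense sets of periodic points

**Proof of Theorem B.** We pass from multiplier $1$ to $\lambda$ by taking a root of $f(z^d)$, where $d$ is the order of $\lambda$. In characteristic $p$ we have $p\nmid d$, since $\lambda^{pd'}=1$ implies $\lambda^{d'}=1$.

**Step B1. The map.** This step defines $g$ and relates it to $f$. Choose nonzero $\gamma_n\in\mathcal O_K$ with $\gamma_n\to0$. Let $f$ be given by Theorem A for $\alpha_n=\gamma_n^d$ and some $\eta<1$. Write $f=zu$. Then $|u-1|=|f-z|\le\eta<1$ and $u(0)=f'(0)=1$. Since $1/d\in\mathbb Z_p$, the numbers $\binom{1/d}{i}$ are rational and $p$-integral. The identity $\bigl(\sum_i\binom{1/d}{i}T^i\bigr)^d=1+T$ can therefore be reduced modulo $p$, and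
$$v=\sum_i\binom{1/d}{i}(u-1)^i$$
has coefficients $\binom{1/d}{i}$ in the prime field. It converges in $K\langle z\rangle$, with $v^d=u$, $v(0)=1$ and $|v|=1$. Put
$$g(z)=\lambda z\,v(z^d).$$
Then $|g|=1$, $g(0)=0$, $g'(0)=\lambda$, and $g(z)^d=z^du(z^d)=f(z^d)$. By induction $g^{\circ m}(z)^d=f^{\circ m}(z^d)$ for all $m$. Also $g(\zeta z)=\zeta g(z)$ whenever $\zeta\in K$ and $\zeta^d=1$.

**Step B2. Periodic points.** This step shows that the $\gamma_n$ are periodic. With $r=p^n$,
$$g^{\circ r}(\gamma_n)^d=f^{\circ r}(\alpha_n)=\alpha_n=\gamma_n^d,$$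
so $g^{\circ r}(\gamma_n)=\zeta\gamma_n$ with $\zeta^d=1$. Then $g^{\circ rd}(\gamma_n)=\zeta^d\gamma_n=\gamma_n$. The $\gamma_n$ are nonzero periodic points tending to $0$.

**Step B3. No iterate is the identity near $0$.** This step excludes the other alternative. If $g^{\circ m}(z)=z$ for all small $z$, then $f^{\circ m}(z^d)=z^d$ for all small $z$. So $f^{\circ m}-z$ has infinitely many zeros in $\mathcal O_K$, against Theorem A(2). $\square$

As before, $|g(z)|\le|z|$ on $\mathcal O_K$, so $g$ maps the open unit disk into itself. The Conjecture therefore fails for every root of unity $\lambda\in K$ as multiplier.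

**Proof of Corollary C.** Suppose $K$ has a countable dense subset. As $\mathcal O_K$ is open in $K$, it has one too; let $\{\alpha_n\}$ be dense in $\mathcal O_K$ and apply Theorem A. All $\alpha_n$ are periodic of multiplier $1$, so these periodic points are dense in $\mathcal O_K$. The absolute value is nontrivial, so each neighborhood of a point of $\mathcal O_K$ contains infinitely many $\alpha_n$, and no periodic point in $\mathcal O_K$ is isolated as a periodic point. The last assertion is Theorem A(2).

For the two examples: in $\mathbb F_q((t))$ the Laurent polynomials are countable and dense. For the completion of an algebraic closure $\Omega$ of $\mathbb F_q((t))$, the algebraic closure of $\mathbb F_q(t)$ in $\Omega$ is countable, and it is dense in $\Omega$. Indeed, let $\omega\in\Omega$ have minimal polynomial $G$ over $\mathbb F_q((t))$. Approximate the coefficients of $G$ by elements of $\mathbb F_q(t)$ to get a monic $\tilde G$ of the same degree with $|\tilde G(\omega)|=|\tilde G(\omega)-G(\omega)|$ as small as we like. Since $\tilde G(\omega)$ is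 the product of the differences $\omega-r_i$ over the roots $r_i$ of $\tilde G$, some $r_i$ is close to $\omega$. $\square$
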